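\title{Rational points near the graph of an oscillating function}

\begin{abstract}
Let $f$ be a continuous function on a bounded interval, and suppose that the area $A_f(\rho)$ of the $\rho$-neighborhood of its graph has order $\rho^\gamma$ as $\rho\to0$, where $0<\gamma<1$. We show that the number of rational points with denominator at most $Q$ in the $(\delta/Q)$-neighborhood of the graph is asymptotic to $Q^3A_f(\delta/Q)/(3\zeta(3))$ as soon as $\delta/Q\to0$ and $\delta\gg Q^{-\alpha}$ for some $\alpha<\min\{1,(1-\gamma)/\gamma\}$. This proves the Oscillation Principle posed by Adiceam, Pavlenkov and Zorin, without its monofractality hypothesis. We also show that the exponent $\min\{1,(1-\gamma)/\gamma\}$ cannot be increased, even for functions that satisfy all hypotheses of the conjecture. The proof slices the neighborhood vertically and compares a weighted sum over fractions with an integral on each Farey arc.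
\end{abstract}

\section{The problem and the results}

\subsection{Counting points near a graph}

Let $I\subset\mathbb R$ be a bounded interval with nonempty interior and let $f:I\to\mathbb R$ be continuous, with graph $\Gamma_f=\{(x,f(x)):x\in I\}$. For $\rho>0$ the \emph{tube} $T_\rho$ is the set of points of $\mathbb R^2$ at distance at most $\rho$ from $\Gamma_f$, and $A_f(\rho)$ is its area. For an integer $Q\ge1$ and a real $\delta>0$, let $\mathcal N_f(\delta,Q)$ be the number of distinct points $(a/q,b/q)$ with $a,b\in\mathbb Z$ and $1\le q\le Q$ that lie in $T_{\delta/Q}$. Throughout we write $\eta=\delta/Q$. Since $1/Q$ is the mesh of the finest lattice $q^{-1}\mathbb Z^2$ involved, $\delta$ measures the radius of the tube in units of that mesh.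

How large should $\mathcal N_f(\delta,Q)$ be? A region of area $A$ should contain about $q^2A$ points of $q^{-1}\mathbb Z^2$, so about $\frac13Q^3A$ triples $(a,b,q)$ with $q\le Q$ should give a point of the region. Each rational point has exactly one representation with $\gcd(a,b,q)=1$, and the triples with $\gcd(a,b,q)=d$ correspond to the points with least denominator at most $Q/d$. If the number of points is about $\kappa Q^3A$, the number of triples is thus about $\sum_{d}\kappa(Q/d)^3A=\kappa\zeta(3)Q^3A$. This suggests
\[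
\mathcal N_f(\delta,Q)\approx\kappa\,Q^3A_f(\delta/Q),\qquad \kappa=\frac1{3\zeta(3)}.
\]
The question is how thin the tube may be before this prediction fails.

For some very regular functions it fails as soon as $\delta\to0$. Let $\mathcal F_Q$ be the set of reduced fractions in $(0,1]$ with denominator at most $Q$; recall that
\begin{equation}\label{eq:fareycount}
\#\mathcal F_Q=\sum_{q\le Q}\varphi(q)\sim\frac{3}{\pi^2}Q^2 ,
\end{equation}
where $\varphi$ is Euler's function. For $f(x)=x$ on $[0,1]$ every point $(z,z)$ with $z\in\mathcal F_Q$ lies on the graph, so $\mathcal N_f(\delta,Q)\ge\#\mathcal F_Q$ for every $\delta>0$, whereas $Q^3A_f(\delta/Q)$ has order $\delta Q^2$. A rough graph has a much larger tube, and one may hope that the prediction then survives for much smaller $\delta$.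

\subsection{Two measures of roughness}

For a set $V\subset\mathbb R$ let $\operatorname{osc}_Vf=\sup_{x,y\in V\cap I}|f(x)-f(y)|$, with the value $0$ if $V\cap I=\emptyset$. We write $|V|$ for Lebesgue measure, on the line or in the plane, and $X\asymp Y$ if $X/Y$ lies between two positive constants.

\begin{definition}
Let $\mathfrak D(I)$ be the collection of intervals obtained from $I$ by repeated bisection, including $I$ itself. For $J\in\mathfrak D(I)$ and $k\ge1$, cut $J$ into $2^k$ subintervals $J_k^{(1)},\dots,J_k^{(2^k)}$ of equal length and set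
\[
S_f(J,k)=2^{-k}\sum_{j=1}^{2^k}\operatorname{osc}_{J_k^{(j)}}f .
\]
The function $f$ is \emph{uniformly oscillating with exponent} $\gamma\in(0,1]$ if, for every $J\in\mathfrak D(I)$, $S_f(J,k)\asymp(|J|/2^k)^\gamma$ as $k\to\infty$, with constants that may depend on $f$ and $J$ but not on $k$.
\end{definition}

By continuity, it does not matter which endpoints are included in the subintervals.

\begin{definition}
For $x\in I$ and $\rho>0$ let $\omega_f(x,\rho)=\sup\{|f(x)-f(y)|:y\in I,\ 0<|x-y|\le\rho\}$. The \emph{local H\"older exponent} of $f$ at $x$ is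
\[
h_f(x)=\liminf_{\rho\to0^+}\frac{\log\omega_f(x,\rho)}{\log\rho},
\]
with $h_f(x)=\infty$ if $f$ is constant near $x$. The function $f$ is \emph{monofractal with exponent} $\gamma$ if $h_f(x)=\gamma$ for every $x\in I$.
\end{definition}

The first notion is an average over $J$ at every small scale; the second is a pointwise condition. For $f(x)=x^\gamma$ on $[0,1]$ with $0<\gamma<1$, monotonicity gives $S_f(J,k)=2^{-k}\operatorname{osc}_Jf$, so $f$ is uniformly oscillating with exponent $1$; and $h_f(0)=\gamma$ while $h_f(x)=1$ for $x>0$, so $f$ is not monofractal. The function $f(x)=x$ has both properties with exponent $1$. Functions with both properties for a given $\gamma\in(0,1)$ are built in Section~\ref{sec:optimal}. It is known that uniform oscillation with exponent $\gamma$ implies $A_f(\rho)\asymp\rho^\gamma$ as $\rho\to0$; we include the short proof as Lemma~\ref{lem:uo}. The prediction then has order $(\delta/Q)^\gamma Q^3$, and the following conjecture is posed in \cite{APZ}.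

\begin{quote}
\textbf{Oscillation Principle.} Let $f:I\to\mathbb R$ be continuous, uniformly oscillating with exponent $\gamma\in(0,1)$ and monofractal with exponent $\gamma$. Then there is an exponent $\alpha>0$ such that
\begin{equation}\label{eq:conj}
\mathcal N_f(\delta,Q)\asymp\Big(\frac\delta Q\Big)^\gamma Q^3
\end{equation}
whenever $\delta=\delta(Q)$ satisfies $\delta\gg Q^{-\alpha}$ and $\delta(Q)/Q\to0$. The constants in \eqref{eq:conj} may depend on $f$ and $I$ but not on $\delta$ or $Q$.
\end{quote}

Here $\delta\gg Q^{-\alpha}$ means $\delta(Q)\ge cQ^{-\alpha}$ for some $c>0$, and \eqref{eq:conj} is understood for all large $Q$. The condition $\delta/Q\to0$ excludes tubes that do not shrink. The example $f(x)=x$ shows that $\gamma=1$ must be excluded.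

\subsection{Results}

Set
\[
\alpha^*(\gamma)=\min\Big\{1,\frac{1-\gamma}\gamma\Big\},\qquad
\psi(Q)=\begin{cases}Q^{-1},&\gamma<1/2,\\ (\log Q)^2/Q,&\gamma=1/2,\\ Q^{-(1-\gamma)/\gamma},&\gamma>1/2,\end{cases}
\]
so that $\psi(Q)=Q^{-\alpha^*(\gamma)}$ for $\gamma\neq\frac12$.

\begin{theorem}\label{thm:main}
Let $\gamma\in(0,1)$ and let $f:I\to\mathbb R$ be continuous with
\begin{equation}\label{eq:area}
c_1\rho^\gamma\le A_f(\rho)\le c_2\rho^\gamma\qquad(0<\rho\le\rho_0)
\end{equation}
for some $c_1,c_2,\rho_0>0$. For every $\theta>0$ there are $t_0,Q_0,\eta_1>0$, depending on $f$ and $\theta$, such that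
\[
\Big|\frac{\mathcal N_f(\delta,Q)}{\kappa\,Q^3A_f(\delta/Q)}-1\Big|\le\theta\qquad\text{for all }Q\ge Q_0\text{ and }t_0\psi(Q)\le\delta\le\eta_1Q .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $f:I\to\mathbb R$ be continuous and uniformly oscillating with exponent $\gamma\in(0,1)$. Let $0<\alpha<\alpha^*(\gamma)$ and $c>0$, and let $\delta(Q)\ge cQ^{-\alpha}$ with $\delta(Q)/Q\to0$. Then \eqref{eq:conj} holds for all large $Q$; in fact $\mathcal N_f(\delta,Q)\sim\kappa Q^3A_f(\delta/Q)$.
\end{corollary}

\begin{proof}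
Hypothesis \eqref{eq:area} holds by Lemma~\ref{lem:uo}. Since $\alpha<\alpha^*(\gamma)$, we have $\delta(Q)/\psi(Q)\to\infty$, so for each $\theta$ the pair $(\delta(Q),Q)$ lies in the range of Theorem~\ref{thm:main} once $Q$ is large. This is the asymptotic formula. With $\theta=\frac12$ and \eqref{eq:area}, the ratio of the two sides of \eqref{eq:conj} lies in $[\frac12\kappa c_1,\frac32\kappa c_2]$ for large $Q$, and these constants depend only on $f$ and $I$.
\end{proof}

Thus the Oscillation Principle is true, and monofractality is not needed. Nor does it improve the exponent.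

\begin{theorem}\label{thm:optimal}
For every $\gamma\in(0,1)$ there are a bounded interval $I$ and a continuous $f:I\to\mathbb R$, uniformly oscillating with exponent $\gamma$ and monofractal with exponent $\gamma$, for which the conclusion of the Oscillation Principle fails for every $\alpha>\alpha^*(\gamma)$: for each such $\alpha$ there is $\delta(Q)\gg Q^{-\alpha}$ with $\delta(Q)/Q\to0$ for which \eqref{eq:conj} is false.
\end{theorem}

At the critical order, Theorem~\ref{thm:main} applies for $\delta\ge t_0\psi(Q)$ with $t_0$ large; we make no claim for $\delta\asymp Q^{-\alpha^*(\gamma)}$ with arbitrary implied constants.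

The two terms in the minimum $\alpha^*(\gamma)$ come from two separate obstructions, both tied to the fact that only about $Q^2$ abscissae $a/q$ are available.
\begin{itemize}
\item \emph{Too many points.} If the graph passes through a rational point above a positive proportion of the abscissae, then $\mathcal N_f\gg Q^2$ for every $\delta$. The prediction $\delta^\gamma Q^{3-\gamma}$ reaches the order $Q^2$ only when $\delta\gg Q^{-(1-\gamma)/\gamma}$.
\item \emph{Too few points.} The count depends only on the values of $f$ within distance about $\eta$ of the abscissae. These neighborhoods have total length $O(\eta Q^2)=O(\delta Q)$. When $\delta Q\to0$ they form a vanishing part of $I$, so $f$ may be almost flat there while the area of the tube comes from the rest of $I$.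
\end{itemize}
Theorem~\ref{thm:main} says that, up to the factor $(\log Q)^2$ at $\gamma=\frac12$, there is no other obstruction. It is proved in Sections~\ref{sec:sections}--\ref{sec:proof}. Section~\ref{sec:optimal} turns each obstruction into an example.

\section{Vertical sections of the tube}\label{sec:sections}

We first note that both \eqref{eq:area} and uniform oscillation force $f$ to be bounded, even if $I$ is not closed. Suppose that $A_f(\rho_0)<\infty$ and that $f$ is unbounded above (otherwise replace $f$ by $-f$). By the intermediate value theorem $f(I)\supset[y_0,\infty)$ for some $y_0$, so the graph contains points with ordinates $y_0+3\rho_0i$, $i\ge0$. The discs of radius $\rho_0$ about these points are disjoint and lie in $T_{\rho_0}$, which contradicts $A_f(\rho_0)<\infty$. If $f$ is uniformly oscillating, then $\operatorname{osc}_If\le2^kS_f(I,k)<\infty$ for large $k$, because by continuity the oscillation on a union of adjacent intervals is at most the sum of the oscillations.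

In this section $f$ is bounded and continuous, and $A=A_f$. For $x\in\mathbb R$ and $\rho>0$ put
\[
T_{\rho,x}=\{y:(x,y)\in T_\rho\},\qquad \ell_\rho(x)=|T_{\rho,x}|,\qquad \Omega_\rho(x)=\operatorname{osc}_{[x-\rho,x+\rho]}f,\qquad H(\rho)=\int_{\mathbb R}\Omega_\rho .
\]
The tube is closed and bounded, so $A(\rho)=\int_{\mathbb R}\ell_\rho$ by Fubini's theorem. The function $\Omega_\rho$ is measurable: the set of $x$ for which $f$ exceeds a given value somewhere on $[x-\rho,x+\rho]\cap I$ is a union of intervals of length $2\rho$, and the same holds for $-f$.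

\begin{lemma}\label{lem:sections}
Let $\rho>0$, $0<\varepsilon<1$ and $x,x'\in\mathbb R$.
\begin{enumerate}
\item[(a)] $T_{\rho,x}$ is an interval, and it is empty if $\operatorname{dist}(x,I)>\rho$.
\item[(b)] $\Omega_\rho(x)\le\ell_\rho(x)\le\Omega_{2\rho}(x)+4\rho$.
\item[(c)] If $|x-x'|\le\varepsilon\rho$, then $\ell_{(1-\varepsilon)\rho}(x)\le\ell_\rho(x')\le\ell_{(1+\varepsilon)\rho}(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $r>\rho$ let $U_r$ be the set of $y$ such that $(x,y)$ is at distance less than $r$ from $\Gamma_f$. It is the projection to the second coordinate of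
\[
\big\{(s,y):s\in I,\ |s-x|<r,\ |y-f(s)|<\sqrt{r^2-(s-x)^2}\big\}.
\]
This set is a union of vertical segments, each through a point of the graph of $f$ over the interval $I\cap(x-r,x+r)$, and that part of the graph is connected. So the set is connected and $U_r$ is an interval. Now $T_{\rho,x}=\bigcap_{r>\rho}U_r$ is an intersection of intervals. The last claim holds because every point of the graph has its abscissa in $I$.

(b) If $s\in[x-\rho,x+\rho]\cap I$, then $(x,f(s))$ is at distance $|x-s|\le\rho$ from the graph. So $T_{\rho,x}$ contains $f([x-\rho,x+\rho]\cap I)$, an interval of length $\Omega_\rho(x)$. Conversely, if $y\in T_{\rho,x}$, some point $(s,f(s))$ is within $2\rho$ of $(x,y)$, so $y$ is within $2\rho$ of the interval $f([x-2\rho,x+2\rho]\cap I)$.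

(c) Moving a point horizontally by at most $\varepsilon\rho$ changes its distance to the graph by at most $\varepsilon\rho$. Hence $T_{(1-\varepsilon)\rho,x}\subset T_{\rho,x'}\subset T_{(1+\varepsilon)\rho,x}$.
\end{proof}

Integrating (b), and using (a) to restrict to $\operatorname{dist}(x,I)\le\rho$ in the upper bound, we get
\begin{equation}\label{eq:HA}
H(\rho)\le A(\rho)\le H(2\rho)+4\rho(|I|+2\rho).
\end{equation}

\begin{lemma}\label{lem:uo}
If $f$ is uniformly oscillating with exponent $\gamma\in(0,1]$, then \eqref{eq:area} holds for some $c_1,c_2,\rho_0>0$.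
\end{lemma}

\begin{proof}
Only $J=I$ is needed. Let $s_k=|I|2^{-k}$ and $o_j=\operatorname{osc}_{I_k^{(j)}}f$, so that $s_k\sum_jo_j=|I|S_f(I,k)$, and let $b_1s_k^\gamma\le S_f(I,k)\le b_2s_k^\gamma$ for large $k$. Let $\rho$ be small. If $s_k\le\rho<2s_k$, then $\Omega_\rho\ge o_j$ on $I_k^{(j)}$, so $H(\rho)\ge|I|b_1(\rho/2)^\gamma$. If $2\rho\le s_k<4\rho$, then $\Omega_{2\rho}(x)$ is at most the sum of the $o_j$ with $\operatorname{dist}(x,I_k^{(j)})\le2\rho$, so $H(2\rho)\le(s_k+4\rho)\sum_jo_j\le3|I|b_2(4\rho)^\gamma$. Insert both bounds in \eqref{eq:HA} and use $\rho\le\rho^\gamma$ for $\rho\le1$.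
\end{proof}

Part (c) of Lemma~\ref{lem:sections} will compare the count with $A((1\pm\varepsilon)\eta)$. Hypothesis \eqref{eq:area} relates these areas to $A(\eta)$ only up to a factor $c_2/c_1$, which is not enough for an asymptotic formula. The following general inequality closes the gap.

\begin{lemma}\label{lem:scaling}
For $\lambda\ge1$ and $\rho>0$ we have $A(\lambda\rho)\le\lambda^2A(\rho)$.
\end{lemma}

\begin{proof}
For a finite set $P\subset\mathbb R^2$ let $P_r$ be the union of the closed discs $B(p,r)$, $p\in P$, and let $V_p=\{x:|x-p|\le|x-p'|\text{ for all }p'\in P\}$ be the Voronoi cell of $p$. The cells are convex, cover the plane, overlap only along lines, and $p\in V_p$. A point of $V_p$ lies in $P_r$ if and only if it lies in $B(p,r)$, so $|P_r|=\sum_p|V_p\cap B(p,r)|$. If $x\in V_p\cap B(p,\lambda r)$, then $p+(x-p)/\lambda\in V_p\cap B(p,r)$ by convexity. Hence $|V_p\cap B(p,\lambda r)|\le\lambda^2|V_p\cap B(p,r)|$ and $|P_{\lambda r}|\le\lambda^2|P_r|$.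

The closure $\overline{\Gamma_f}$ is compact and has the same tubes as $\Gamma_f$. For $m\ge1$ choose a finite set $P\subset\overline{\Gamma_f}$ such that every point of $\overline{\Gamma_f}$ is within $1/m$ of $P$. Then $T_{\lambda\rho}\subset P_{\lambda\rho+1/m}$ and $P_\rho\subset T_\rho$, so $A(\lambda\rho)\le(\lambda+\frac1{m\rho})^2A(\rho)$. Let $m\to\infty$.
\end{proof}

\section{Weighted fractions and Farey arcs}\label{sec:farey}

\subsection{From points to abscissae}

Above a fixed abscissa $a/q$ we must count the integers $b$ in the interval $q\,T_{\eta,a/q}$ with $\gcd(a,b,q)=1$, that is, coprime to $g=\gcd(a,q)$. Their density is $\varphi(g)/g$. This leads to the measure $\nu_Q$ on $\mathbb R$, and to its unweighted version $\nu_Q^*$, given by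
\[
\nu_Q(V)=\sum_{q\le Q}\ \sum_{a:\,a/q\in V}q\,\frac{\varphi(g)}g,\qquad \nu_Q^*(V)=\sum_{q\le Q}\ \sum_{a:\,a/q\in V}q,\qquad g=\gcd(a,q),
\]
where the sums run over all pairs $(a,q)$, reduced or not. With $\mu$ the M\"obius function, recall that $\sum_{d\mid n}\mu(d)$ equals $1$ for $n=1$ and $0$ for $n>1$, that $\varphi(g)/g=\sum_{d\mid g}\mu(d)/d$, and that $\sum_{d\ge1}\mu(d)d^{-3}=1/\zeta(3)$.

\begin{lemma}\label{lem:reduction}
If $f$ is bounded and $0<\eta\le1$, then $\big|\mathcal N_f(\delta,Q)-\int_{\mathbb R}\ell_\eta\,d\nu_Q\big|\le2(|I|+3)Q^2$.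
\end{lemma}

\begin{proof}
The number $\mathcal N_f(\delta,Q)$ counts the triples $(a,b,q)$ with $q\le Q$, $\gcd(a,b,q)=1$ and $b\in q\,T_{\eta,a/q}$. An interval of length $X$ contains $X/d+\vartheta_d$ multiples of $d$ with $|\vartheta_d|\le1$. So the number of its integers coprime to $g$ is $\sum_{d\mid g}\mu(d)(X/d+\vartheta_d)$, which differs from $X\varphi(g)/g$ by at most $\sum_{d\mid g}1$. By Lemma~\ref{lem:sections}(a) this applies with $X=q\,\ell_\eta(a/q)$, and only pairs with $\operatorname{dist}(a/q,I)\le\eta$ contribute. For these, $a$ lies in an interval of length at most $q(|I|+2)$, which contains at most $q(|I|+2)/d+1\le(|I|+3)q/d$ multiples of a divisor $d$ of $q$. The total error is at most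
\[
(|I|+3)\sum_{q\le Q}\sum_{d\mid q}\frac qd=(|I|+3)\sum_{d\le Q}\ \sum_{e\le Q/d}e\le(|I|+3)\sum_{d\ge1}\frac{Q^2}{d^2}\le2(|I|+3)Q^2.\qedhere
\]
\end{proof}

The error $Q^2$ is the first obstruction of the introduction. It remains to show that $\int\ell_\eta\,d\nu_Q$ is close to $\kappa Q^3\int\ell_\eta$. We know nothing about the regularity of $\ell_\eta$ except Lemma~\ref{lem:sections}(c): at the price of changing $\eta$ to $(1\pm\varepsilon)\eta$, it is constant at scale $\varepsilon\eta$. So we need a partition of the line into intervals $J$ of length at most $\varepsilon\eta$ with $\nu_Q(J)\approx\kappa Q^3|J|$.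

One can try one denominator at a time. If $1/q\le\varepsilon\eta$, the intervals $[a/q,(a+1)/q)$ are short enough, and Lemma~\ref{lem:sections}(c) gives
\[
qA((1-\varepsilon)\eta)\le\sum_a\ell_\eta(a/q)\le qA((1+\varepsilon)\eta).
\]
This treats the denominators $q\ge Q/(\varepsilon\delta)$: most of them when $\delta$ is large, none when $\delta<1/\varepsilon$. To reach small $\delta$ all denominators must be used together. Their fractions have mean spacing of order $Q^{-2}$, but they are unevenly spread: the interval $(0,1/Q)$ contains none. The partition must adapt to this, and the Farey dissection does.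

\subsection{Farey arcs}

Fix integers $Q\ge K\ge1$ and let $M=\lfloor Q/K\rfloor$, so that $Q/(2K)\le M\le Q/K$. The reduced fractions with denominator at most $M$ cut $\mathbb R$ into disjoint \emph{arcs} $J=[p/n,p'/n')$ between consecutive ones. We use the classical facts
\begin{equation}\label{eq:farey}
p'n-pn'=1,\qquad |J|=\frac1{nn'},\qquad n,n'\le M,\qquad n+n'\ge M+1 .
\end{equation}
The second follows from the first, and the last holds because $(p+p')/(n+n')$ lies strictly inside the arc. Arcs with $n,n'$ of order $M$ have length of order $K^2/Q^2$; an arc is much longer only if one endpoint has a small denominator.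

\begin{example}\label{ex:arc}
Let $Q=KM$ and let $J=[0,1/M)$. A pair $(a,q)$ has $a/q\in J$ exactly when $a\ge0$ and $q>aM$, so only the numerators $a=0,\dots,K-1$ occur, and
\[
\nu_Q^*(J)=\sum_{a=0}^{K-1}\Big(\frac{Q^2-a^2M^2}2+\frac{Q-aM}2\Big)=\frac{KQ^2}2-\frac{K^3M^2}6+O(K^2M^2+KQ)=\frac{KQ^2}3+O(Q^2).
\]
The main term is $\frac13Q^3|J|$, and the relative error is $O(1/K)$. For $K=1$ the arc $[0,1/Q)$ has mass $Q(Q+1)/2$ instead of $Q^2/3$, all of it at the point $0$. This is why the dissection has order $Q/K$ with $K$ large rather than order $Q$, and why near $0$ no partition finer than $1/Q$ can work.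
\end{example}

In the example, $(a,q)=u(0,1)+v(1,M)$ with $v=a\ge0$, $u=q-aM\ge1$, and we summed over the lattice points of the triangle $u+vM\le Q$. The first relation in \eqref{eq:farey} gives the same picture for every arc.

\begin{lemma}\label{lem:farey}
There is an absolute constant $C_0\ge1$ such that every arc $J$ satisfies
\[
\nu_Q(J)=\kappa Q^3|J|(1+\vartheta),\qquad \nu_Q^*(J)=\tfrac13Q^3|J|(1+\vartheta'),\qquad|\vartheta|,|\vartheta'|\le C_0/K .
\]
\end{lemma}

\begin{proof}
All implied constants are absolute. Since $p'n-pn'=1$, the vectors $(p,n)$ and $(p',n')$ form a basis of $\mathbb Z^2$: we have $(a,q)=u(p,n)+v(p',n')$ with $u=p'q-n'a$ and $v=na-pq$, and $\gcd(a,q)=\gcd(u,v)$. For $q\ge1$ the condition $a/q\in J$ reads $u\ge1$, $v\ge0$; conversely, such $u,v$ give $q=un+vn'\ge1$.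

Let $R(X)$ be the number of pairs $u\ge1$, $v\ge0$ with $un+vn'\le X$. We claim that for all $X>0$
\begin{equation}\label{eq:R}
R(X)=\frac{X^2}{2nn'}+O\Big(\frac Xn+\frac X{n'}\Big).
\end{equation}
If $X<n$, then $R(X)=0$ and $X^2/(2nn')\le X/(2n')$. If $X\ge n$, then $R(X)=\sum_{0\le v\le X/n'}\lfloor(X-vn')/n\rfloor$. Removing the integer parts costs at most $X/n'+1\le X/n'+X/n$. The function $v\mapsto(X-vn')/n$ decreases from $X/n$ to $0$ on $[0,X/n']$, so its sum over integers differs from its integral $X^2/(2nn')$ by at most $X/n$. This proves \eqref{eq:R}.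

Let $S(X)$ be the sum of $un+vn'$ over the pairs counted by $R(X)$. Writing each term $q$ as $X-\int_q^Xds$, we obtain
\[
S(X)=XR(X)-\int_0^XR(s)\,ds=\frac{X^3}{3nn'}+O\Big(X^2\,\frac{n+n'}{nn'}\Big)\qquad(X>0).
\]
Now $\nu_Q^*(J)=S(Q)$. For $\nu_Q(J)$, expand $\varphi(g)/g=\sum_{d\mid g}\mu(d)/d$ and write $(u,v)=d(u',v')$, so that $q/d=u'n+v'n'\le Q/d$. This gives
\[
\nu_Q(J)=\sum_{d\ge1}\mu(d)S(Q/d)=\frac{Q^3}{3\zeta(3)nn'}+O\Big(Q^2\,\frac{n+n'}{nn'}\sum_{d\ge1}\frac1{d^2}\Big).
\]
In both cases the error relative to $Q^3|J|=Q^3/(nn')$ is $O((n+n')/Q)$, and $n+n'\le2M\le2Q/K$.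
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $f$ satisfy \eqref{eq:area}; it is bounded by Section~\ref{sec:sections}. Let $0<\varepsilon\le\frac12$, let $K\ge C_0$ be an integer, let $Q\ge\max(K,3)$ and $\eta=\delta/Q\le\min(1,\rho_0)$. Constants $C$ may depend on $f$ and $\gamma$; further dependence is shown by subscripts. An arc $J$ is \emph{short} if $|J|\le\varepsilon\eta$ and \emph{long} otherwise.

\subsection{Short arcs give the main term}

If $J$ is short and $x'\in J$, averaging Lemma~\ref{lem:sections}(c) over $x\in J$ gives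
\[
\frac1{|J|}\int_J\ell_{(1-\varepsilon)\eta}\le\ell_\eta(x')\le\frac1{|J|}\int_J\ell_{(1+\varepsilon)\eta}.
\]
Integrating against $\nu_Q$ and using Lemma~\ref{lem:farey},
\[
\Big(1-\frac{C_0}K\Big)\kappa Q^3\int_J\ell_{(1-\varepsilon)\eta}\le\int_J\ell_\eta\,d\nu_Q\le\Big(1+\frac{C_0}K\Big)\kappa Q^3\int_J\ell_{(1+\varepsilon)\eta}.
\]
If $J$ is long, we only use $0\le\int_J\ell_\eta\,d\nu_Q\le2\kappa Q^3|J|\sup_J\ell_\eta$. Put
\[
\mathcal E=\sum_{J\text{ long}}|J|\sup_J\ell_\eta .
\]
Since $\ell_{(1-\varepsilon)\eta}\le\ell_\eta$, the long arcs contribute at most $\mathcal E$ to $\int_{\mathbb R}\ell_{(1-\varepsilon)\eta}=A((1-\varepsilon)\eta)$. By Lemma~\ref{lem:scaling}, $A((1-\varepsilon)\eta)\ge(1-\varepsilon)^2A(\eta)$ and $A((1+\varepsilon)\eta)\le(1+\varepsilon)^2A(\eta)$. We sum over all arcs, apply Lemma~\ref{lem:reduction}, divide by $\kappa Q^3A(\eta)$ and use $A(\eta)\ge c_1\eta^\gamma$ in the error terms: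
\begin{equation}\label{eq:sandwich}
\Big(1-\frac{C_0}K\Big)(1-\varepsilon)^2-C\,\frac{\mathcal E+Q^{-1}}{\eta^\gamma}\le\frac{\mathcal N_f(\delta,Q)}{\kappa Q^3A(\eta)}\le\Big(1+\frac{C_0}K\Big)(1+\varepsilon)^2+C\,\frac{\mathcal E+Q^{-1}}{\eta^\gamma}.
\end{equation}

\subsection{Long arcs are negligible}

Long arcs sit next to fractions of small denominator, and there are few of these. The difficulty is that $\mathcal E$ involves the supremum of $\ell_\eta$ on each arc, while \eqref{eq:area} bounds the oscillation of $f$ only on average; nothing prevents $f$ from oscillating most near fractions of small denominator. We therefore group the arcs by the size $N$ of the small denominator, and bound the oscillation near each fraction by the average oscillation over a window as wide as the spacing $N^{-2}$ of such fractions. These windows have bounded overlap.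

\begin{lemma}\label{lem:separated}
Let $Z\subset\mathbb R$ be a set whose distinct points differ by at least $\sigma>0$. If $0<w\le r$ and $\sigma\le r$, then $\sum_{z\in Z}\Omega_w(z)\le\frac3{2\sigma}H(2r)$.
\end{lemma}

\begin{proof}
If $|x-z|\le r$, then $[z-w,z+w]\subset[x-2r,x+2r]$, so $\Omega_w(z)\le\Omega_{2r}(x)$. Hence $2r\,\Omega_w(z)\le\int_{z-r}^{z+r}\Omega_{2r}$. Each $x$ lies within $r$ of at most $2r/\sigma+1\le3r/\sigma$ points of $Z$. Summing over $z$ gives $2r\sum_z\Omega_w(z)\le(3r/\sigma)H(2r)$.
\end{proof}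

The windows may be wider than $\rho_0$, so we extend the bound on $H$. For $\rho\le\rho_0$ we have $H(\rho)\le c_2\rho^\gamma$ by \eqref{eq:HA} and \eqref{eq:area}. For $\rho_0\le\rho\le R$ we have $H(\rho)\le(|I|+2R)\operatorname{osc}_If\cdot(\rho/\rho_0)^\gamma$. So for every $R>0$
\begin{equation}\label{eq:Hbound}
H(\rho)\le C_R\,\rho^\gamma\qquad(0<\rho\le R).
\end{equation}

\begin{lemma}\label{lem:long}
With $\Phi(B)=\sum_{i\ge0,\ 2^i\le B}2^{i(1-2\gamma)}$ we have
\[
\mathcal E\le C_{\varepsilon,K}\Big(\frac1Q\,\Phi\Big(\frac{4K}{\varepsilon\delta}\Big)+\eta\Big).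
\]
\end{lemma}

\begin{proof}
Let $J$ be long, let $z$ be an endpoint whose denominator $n$ is the smaller one, and let $n'\ge n$ be the other denominator. By \eqref{eq:farey}, $n'>M/2$, so $\varepsilon\eta<|J|<2/(nM)$. Since $1/M\le2K/Q$,
\[
n<\frac2{\varepsilon\eta M}\le\frac{4K}{\varepsilon\delta}.
\]
Let $N=2^i$ be such that $N\le n<2N$, and put $w=2/(NM)$. Then $|J|<w$, $\eta<w/\varepsilon$, and $w\le2/N^2$ because $N\le n\le M$. For $x\in J$ we have $|x-z|\le w$ and $2\eta+w\le3w/\varepsilon$, so Lemma~\ref{lem:sections}(b) gives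
\[
\sup_J\ell_\eta\le\Omega_{2\eta+w}(z)+4\eta\le\Omega_{3w/\varepsilon}(z)+4\eta .
\]

Consider first the term $4\eta$. Only arcs with $\sup_J\ell_\eta>0$ matter. They meet the $\eta$-neighborhood of $I$, are disjoint, and have length at most $1$, so their total length is at most $|I|+4$. This term contributes at most $4(|I|+4)\eta$ to $\mathcal E$.

Now fix $N$ and let $Z_N$ be the set of reduced fractions with denominator in $[N,2N)$. Two of them differ by at least $\sigma=1/(4N^2)$. Take $r=6/(\varepsilon N^2)$; then $r\ge3w/\varepsilon$ and $r\ge\sigma$. Lemma~\ref{lem:separated} and \eqref{eq:Hbound} with $R=12/\varepsilon$ give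
\[
\sum_{z\in Z_N}\Omega_{3w/\varepsilon}(z)\le6N^2H\Big(\frac{12}{\varepsilon N^2}\Big)\le C_\varepsilon N^{2-2\gamma}.
\]
Each $z$ is an endpoint of two arcs, and $|J|<w\le4K/(NQ)$. So the arcs attached to $N$ contribute at most $8KC_\varepsilon N^{1-2\gamma}/Q$. Sum over $N=2^i\le4K/(\varepsilon\delta)$.
\end{proof}

\subsection{The three ranges of $\gamma$}

By Lemma~\ref{lem:long}, the error terms in \eqref{eq:sandwich} are at most $C_{\varepsilon,K}\mathcal R$, where
\[
\mathcal R=\frac{\Phi(B)+1}{Q\eta^\gamma}+\eta^{1-\gamma},\qquad B=\frac{4K}{\varepsilon\delta},\qquad Q\eta^\gamma=\big(\delta Q^{(1-\gamma)/\gamma}\big)^\gamma .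
\]
The sign of $1-2\gamma$ decides whether the geometric sum $\Phi$ is dominated by its last term or by its first. Let $t=\delta/\psi(Q)$ and assume $t\ge1$.

\emph{Case $\gamma<\frac12$}, $t=\delta Q$. Here $\Phi(B)\le CB^{1-2\gamma}$, so
\[
\frac{\Phi(B)}{Q\eta^\gamma}\le C_{\varepsilon,K}\,\delta^{2\gamma-1}\,Q^{\gamma-1}\delta^{-\gamma}=C_{\varepsilon,K}\,t^{-(1-\gamma)}.
\]
Since $(1-\gamma)/\gamma>1$, also $1/(Q\eta^\gamma)\le(\delta Q)^{-\gamma}=t^{-\gamma}$.

\emph{Case $\gamma=\frac12$}, $t=\delta Q/(\log Q)^2$. Now $\Phi(B)$ is the number of powers of $2$ in $[1,B]$. As $Q\ge3$, we have $\delta\ge\psi(Q)\ge1/Q$, so $B\le4KQ/\varepsilon$ and $\Phi(B)+1\le C_{\varepsilon,K}\log Q$. Moreover $Q\eta^{1/2}=(\delta Q)^{1/2}=t^{1/2}\log Q$. The first term of $\mathcal R$ is at most $C_{\varepsilon,K}t^{-1/2}$.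

\emph{Case $\gamma>\frac12$}, $t=\delta Q^{(1-\gamma)/\gamma}$. The sum $\Phi(B)$ is bounded by a convergent series, and $Q\eta^\gamma=t^\gamma$.

In all cases $\mathcal R\le C_{\varepsilon,K}\big(t^{-\min(\gamma,1-\gamma)}+\eta^{1-\gamma}\big)$. Given $\theta>0$, fix $K\ge C_0$ large and $\varepsilon$ small so that $(1\pm C_0/K)(1\pm\varepsilon)^2$ lie within $\theta/2$ of $1$. Then choose $t_0\ge1$ large and $\eta_1\le\min(1,\rho_0)$ small so that the error terms in \eqref{eq:sandwich} are at most $\theta/2$ for $t\ge t_0$ and $\eta\le\eta_1$. With $Q_0=\max(K,3)$, Theorem~\ref{thm:main} follows. \qed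

\begin{remark}
Continuity of $f$ makes the sections intervals, which is what limits the error in Lemma~\ref{lem:reduction} to $O(Q^2)$. The upper bound in \eqref{eq:area} gives the boundedness of $f$ and \eqref{eq:Hbound}, hence the control of long arcs; the lower bound makes the errors small relative to the main term. The assumption $\gamma<1$ makes $\eta^{1-\gamma}$ small and $\alpha^*(\gamma)$ positive. The factor $(\log Q)^2$ in $\psi$ enters only through $\Phi$, where all dyadic scales contribute equally when $\gamma=\frac12$.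
\end{remark}

\begin{remark}
If one counts triples $(a,b,q)$ instead of distinct points, Theorem~\ref{thm:main} holds with $\frac13$ in place of $\kappa$. In Lemma~\ref{lem:reduction} all integers $b$ are then counted, $\nu_Q$ becomes $\nu_Q^*$, and the error is at most $1$ for each pair $(a,q)$. The second estimate of Lemma~\ref{lem:farey} replaces the first, and nothing else changes.
\end{remark}

\section{Optimality of the exponent}\label{sec:optimal}

\subsection{Two tools}

Fix $\gamma\in(0,1)$. A function $f$ is \emph{$\gamma$-H\"older} if $|f(x)-f(y)|\le C|x-y|^\gamma$ for all $x,y$. Both examples are $\gamma$-H\"older, so only lower bounds for the oscillation have to be verified.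

\begin{lemma}\label{lem:criteria}
Let $f:I\to\mathbb R$ be $\gamma$-H\"older.
\begin{enumerate}
\item[(a)] Let $x\in I$. Suppose that there are $\rho_k\to0^+$, $a_k>0$ with $\log a_k/\log\rho_k\to0$, and intervals $V_k\subset I\cap[x-\rho_k,x+\rho_k]$ with $\operatorname{osc}_{V_k}f\ge a_k\rho_k^\gamma$. Then $h_f(x)=\gamma$.
\item[(b)] Suppose that for every $J\in\mathfrak D(I)$ there is $c>0$ such that, for all large $m$, at least $c2^m$ of the intervals $J_m^{(j)}$ carry oscillation at least $c(|J|/2^m)^\gamma$. Then $f$ is uniformly oscillating with exponent $\gamma$.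
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $\omega_f(x,\rho)\le C\rho^\gamma$ we get $\log\omega_f(x,\rho)/\log\rho\ge\gamma+\log C/\log\rho$ for $\rho<1$, so $h_f(x)\ge\gamma$. From $\omega_f(x,\rho_k)\ge\frac12\operatorname{osc}_{V_k}f$ we get $\log\omega_f(x,\rho_k)/\log\rho_k\le\gamma+\log(a_k/2)/\log\rho_k\to\gamma$. (b) With $s=|J|/2^m$ we have $c^2s^\gamma\le S_f(J,m)\le Cs^\gamma$ for large $m$.
\end{proof}

The source of oscillation is a lacunary series. Let $\|x\|$ be the distance from $x$ to the nearest integer, a $1$-Lipschitz function with values in $[0,\frac12]$, and fix an integer $L$ with $L^\gamma\ge16$ and $L^{1-\gamma}\ge16$. The term $L^{-\gamma j}\|L^jx\|$ has wavelength $L^{-j}$ and height $\frac12L^{-\gamma j}$. At scale $L^{-j}$ it dominates, since the earlier terms are too slow and the later ones too small. We allow a change of variable $\beta_j$ in each term; it will serve to freeze terms on chosen sets.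

\begin{lemma}\label{lem:lacunary}
Let $\beta_j:\mathbb R\to\mathbb R$, $j\ge0$, be $\frac43$-Lipschitz and let $F(x)=\sum_{j\ge0}L^{-\gamma j}\|L^j\beta_j(x)\|$.
\begin{enumerate}
\item[(a)] $F$ is $\gamma$-H\"older on $\mathbb R$.
\item[(b)] If $|x_0-x_1|\le L^{-j}$, $\beta_j(x_0)\in L^{-j}\mathbb Z$ and $\beta_j(x_1)=\beta_j(x_0)+\frac12L^{-j}$, then $|F(x_0)-F(x_1)|\ge\frac13L^{-\gamma j}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Between $x$ and $y$ the $i$-th term changes by at most $L^{-\gamma i}\min(\frac12,\frac43L^i|x-y|)$. Let $|x-y|\le L^{-j}$. Summing geometric series, the terms $i<j$, $i=j$ and $i>j$ change in total by at most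
\[
\frac43L^{-j}\frac{L^{(1-\gamma)j}}{L^{1-\gamma}-1}\le\frac4{45}L^{-\gamma j},\qquad\frac12L^{-\gamma j},\qquad\frac{L^{-\gamma j}}{2(L^\gamma-1)}\le\frac1{30}L^{-\gamma j},
\]
respectively. The three bounds add up to less than $L^{-\gamma j}$. If $L^{-j-1}<|x-y|\le L^{-j}$ with $j\ge0$, this gives $|F(x)-F(y)|\le L^\gamma|x-y|^\gamma$; if $|x-y|>1$, use $0\le F\le\frac12\cdot\frac{16}{15}<1$. This is (a). In (b) the $j$-th term changes by exactly $\frac12L^{-\gamma j}$, and $\frac12-\frac4{45}-\frac1{30}=\frac{17}{45}>\frac13$.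
\end{proof}

We shall use repeatedly that an interval of length at least $2L^{-j}$ contains two points $mL^{-j}$ and $(m+\frac12)L^{-j}$ with $m\in\mathbb Z$. In the simplest case all $\beta_j$ are the identity and $F$ is $W(x)=\sum_jL^{-\gamma j}\|L^jx\|$. Then $W(0)=W(1)=0$, and with $c_W=\frac13(2L)^{-\gamma}$,
\begin{equation}\label{eq:W}
\sup_VW-\inf_VW\ge c_Ws^\gamma\qquad\text{for every interval $V$ of length }s\in(0,2].
\end{equation}
Indeed, for the least $j\ge0$ with $2L^{-j}\le s$ we have $L^{-j}\ge s/(2L)$, and Lemma~\ref{lem:lacunary}(b) applies to two such points of $V$. By Lemma~\ref{lem:criteria}, $W$ is uniformly oscillating and monofractal with exponent $\gamma$ on every bounded interval.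

\subsection{Too many points: a function that vanishes on a fat Cantor set}

We want $f$ to vanish at a positive proportion of the fractions in $\mathcal F_Q$. The zero set of a uniformly oscillating function contains no interval, but it may have positive measure. So we let $f$ vanish on a Cantor set of positive measure and fill the gaps with scaled copies of $W$. Two points need care. The gaps must shrink fast enough for the measure to be positive, yet slowly enough that each point of the Cantor set sees oscillation of almost full size. And a given Cantor set may miss the rationals, so we choose a translate by averaging.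

\begin{proposition}\label{prop:many}
There are a compact interval $I$, a continuous $f:I\to\mathbb R$ that is uniformly oscillating and monofractal with exponent $\gamma$, and $c>0$ such that, for infinitely many $Q$, $\mathcal N_f(\delta,Q)\ge cQ^2$ for all $\delta>0$.
\end{proposition}

\begin{proof}
\emph{The Cantor set.} Let $\varepsilon_k=\frac1{2(k+1)^2}$ for $k\ge1$, and $D_0=[0,1]$. The set $D_{k-1}$ consists of $2^{k-1}$ closed intervals of length $\lambda_{k-1}$; remove from the middle of each an open interval of length $\varepsilon_k\lambda_{k-1}$ to obtain $D_k$. Then $\lambda_k=2^{-k}\prod_{j\le k}(1-\varepsilon_j)\le2^{-k}$. The set $D=\bigcap_kD_k$ is closed, contains $0$, $1$ and no interval, and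
\[
|D|=\prod_{k\ge1}(1-\varepsilon_k)\ge1-\sum_{k\ge1}\varepsilon_k=1-\frac12\Big(\frac{\pi^2}6-1\Big)>0 .
\]
Let $\mathcal C=D+\mathbb Z$. It is closed and contains no interval, and the components of its complement, the \emph{gaps}, are the integer translates of the removed intervals.

\emph{The function.} Let $G=0$ on $\mathcal C$ and $G(x)=r^\gamma W((x-u)/r)$ on each gap $(u,u+r)$. As $W(0)=W(1)=0$, the formula holds on the closed gap, where $G$ has the H\"older constant $C_W$ of $W$ by scaling. If $x<y$ are not in a common closed gap, let $x'$ be the least point of $\mathcal C$ with $x'\ge x$ and $y'$ the greatest point of $\mathcal C$ with $y'\le y$. Both lie in $[x,y]$, $G(x')=G(y')=0$, and $x'$ equals $x$ or is an endpoint of the gap of $x$, likewise for $y'$. So $|G(x)-G(y)|\le2C_W|x-y|^\gamma$, and $G$ is $\gamma$-H\"older. By \eqref{eq:W} and scaling, $G$ has oscillation at least $c_Ws^\gamma$ on every interval of length $s$ inside a gap.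

\emph{The translate.} For $\tau\in[0,1]$ let $g_Q(\tau)\in[0,1]$ be the proportion of $z\in\mathcal F_Q$ with $z-\tau\in\mathcal C$. By periodicity each $z$ satisfies this for a set of $\tau$ of measure $|D|$, so $\int_0^1g_Q=|D|$. Fatou's lemma applied to $1-g_Q$ gives $\int_0^1\limsup_Qg_Q\ge|D|$. Fix $\tau$ with $\limsup_Qg_Q(\tau)\ge|D|$. Choose $u_0\in(-1,0)$ and $v_0\in(1,2)$ outside $\mathcal C+\tau$, and let $I=[u_0,v_0]$ and $f(x)=G(x-\tau)$ on $I$. From now on, gaps are those of $\mathcal C+\tau$.

\emph{Monofractality.} If $x\in I$ lies in a gap, which includes both endpoints of $I$, then for small $\rho$ one of $[x,x+\rho]$, $[x-\rho,x]$ lies in $I$ and in the gap, and Lemma~\ref{lem:criteria}(a) applies with $a_k=c_W$. If $x\in\mathcal C+\tau$, then $x$ is interior to $I$. It lies in a translate of one of the intervals of $D_{k-1}$, of length $\rho_k=\lambda_{k-1}$, which is contained in $I$ for large $k$ and contains a gap of length $\varepsilon_k\rho_k$. Lemma~\ref{lem:criteria}(a) applies with $a_k=c_W\varepsilon_k^\gamma$, since $|\log a_k|=O(\log k)$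 and $|\log\rho_k|\ge(k-1)\log2$.

\emph{Uniform oscillation.} Each $J\in\mathfrak D(I)$ contains an interval $J'$ of positive length inside a gap. With $s=|J|/2^m$, at least $|J'|/s-2\ge2^m|J'|/(2|J|)$ of the $J_m^{(j)}$ lie in $J'$ for large $m$, each with oscillation at least $c_Ws^\gamma$. Lemma~\ref{lem:criteria}(b) applies; here we use that the constants may depend on $J$.

\emph{The count.} If $z=a/q\in\mathcal F_Q$ and $z-\tau\in\mathcal C$, then $(a/q,0/q)$ lies on the graph. For infinitely many $Q$ we have $g_Q(\tau)\ge|D|/2$, so $\mathcal N_f(\delta,Q)\ge\frac12|D|\#\mathcal F_Q$ for all $\delta>0$. Conclude with \eqref{eq:fareycount}.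
\end{proof}

\subsection{Too few points: a function that is flat near the fractions}

Now we want, for a sparse sequence $Q_k$ and $\eta_k$ slightly below $Q_k^{-2}$, that $f$ vary by less than $Q_k^{-2}$ on the $\eta_k$-neighborhood of each fraction with denominator at most $Q_k$. Then each abscissa carries at most one point. Split the lacunary series at two indices $j_k<j_{k+1}$. The terms before $j_k$ are Lipschitz with a constant that is fixed before $Q_k$ is chosen. The terms from $j_{k+1}$ on are small if $j_{k+1}$ is chosen after $Q_k$. The terms in between are frozen by a change of variable that is constant near the fractions. The factor $\log Q_k$ between $Q_k^{-2}$ and $\eta_k$ absorbs the Lipschitz constant and makes the frozen set a vanishing part of every interval.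

\begin{proposition}\label{prop:few}
There are a continuous $f:[0,1]\to\mathbb R$ that is uniformly oscillating and monofractal with exponent $\gamma$, and integers $Q_k\to\infty$, such that $\mathcal N_f\big(1/(Q_k\log Q_k),Q_k\big)\le2Q_k^2$ for all $k$.
\end{proposition}

\begin{proof}
\emph{Parameters.} Let $j_1=0$. Given $j_k$, choose an integer $Q_k$ with $\log Q_k\ge16L^{j_k}+k$, put $\eta_k=1/(Q_k^2\log Q_k)$, and choose $j_{k+1}>j_k$ with $L^{-\gamma j_{k+1}}\le\eta_k$. Then $4\eta_k\le4/\log Q_k\le L^{-j_k}$. Let $Z_k$ be the set of all rationals with denominator at most $Q_k$. Two of them differ by at least $Q_k^{-2}=\eta_k\log Q_k\ge16\eta_k$.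

\emph{The function.} Let $P_k=\bigcup_{z\in Z_k}[z-\eta_k,z+\eta_k]$, a disjoint union. Let $\chi_k:\mathbb R\to\mathbb R$ be continuous, equal to $z$ on $[z-\eta_k,z+\eta_k]$, and affine on each component of the complement of $P_k$. Between neighbors $z<z'$ at distance $a\ge16\eta_k$ the slope is $a/(a-2\eta_k)\in[1,\frac87]$, so $\chi_k$ is $\frac43$-Lipschitz. Also $|\chi_k(x)-x|\le\eta_k$: this holds on $P_k$, and on each complementary interval $\chi_k(x)-x$ is affine with boundary values $\mp\eta_k$. Put $\beta_j=\chi_k$ for $j_k\le j<j_{k+1}$, let $F$ be as in Lemma~\ref{lem:lacunary}, and let $f$ be its restriction to $[0,1]$. It is $\gamma$-H\"older.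

\emph{Where $f$ oscillates.} Let $j_k\le j<j_{k+1}$ and let $V\subset[0,1]$ be an interval of length at least $3L^{-j}$. We claim that
\begin{equation}\label{eq:oscV}
\operatorname{osc}_Vf\ge\tfrac13L^{-\gamma j}\qquad\text{if either (i) }L^{-j}\ge4\eta_k\quad\text{or (ii) }V\cap P_k=\emptyset .
\end{equation}
In case (i), $\chi_k(V)$ is an interval of length at least $3L^{-j}-2\eta_k\ge\frac52L^{-j}$. So there are $x_0,x_1\in V$ with $\chi_k(x_0)=mL^{-j}$ and $\chi_k(x_1)=(m+\frac12)L^{-j}$, and $|x_0-x_1|\le\frac12L^{-j}+2\eta_k\le L^{-j}$. In case (ii), $\chi_k$ is affine on $V$ with slope at least $1$. So $|\chi_k(V)|\ge3L^{-j}$, such $x_0,x_1$ exist again, and $|x_0-x_1|\le\frac12L^{-j}$. In both cases Lemma~\ref{lem:lacunary}(b) applies. In words: scales above $\eta_k$ do not notice the plateaus, and scales below $\eta_k$ are alive off $P_k$.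

\emph{Monofractality.} Let $k\ge2$ and $\rho_k=3L^{-j_k}\le3/L<\frac12$. Every $x\in[0,1]$ is an endpoint of an interval $V_k\subset[0,1]$ of length $\rho_k$. Case (i) of \eqref{eq:oscV} with $j=j_k$ gives $\operatorname{osc}_{V_k}f\ge3^{-1-\gamma}\rho_k^\gamma$, and Lemma~\ref{lem:criteria}(a) applies.

\emph{Uniform oscillation.} Let $J\in\mathfrak D([0,1])$ and $s=|J|/2^m$. Define $j$ by $3L^{-j}\le s<3L^{-j+1}$ and $k$ by $j_k\le j<j_{k+1}$; then $k\to\infty$ as $m\to\infty$, and $\frac13L^{-\gamma j}\ge\frac13(3L)^{-\gamma}s^\gamma$. If $L^{-j}\ge4\eta_k$, case (i) applies to all subintervals $J_m^{(i)}$. Otherwise $s<12L\eta_k$. At most $(|J|+2\eta_k)Q_k^2+1\le|J|Q_k^2+2$ components of $P_k$ meet $J$, and each meets at most $2\eta_k/s+2$ of the $|J|/s$ subintervals. The proportion of subintervals that meet $P_k$ is at most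
\[
\Big(Q_k^2+\frac2{|J|}\Big)(2\eta_k+2s)\le26L\Big(\frac1{\log Q_k}+\frac{2\eta_k}{|J|}\Big),
\]
which is below $\frac12$ for large $m$; case (ii) applies to the others. Lemma~\ref{lem:criteria}(b) gives the claim.

\emph{The count.} Let $\delta=1/(Q_k\log Q_k)$, so that $\delta/Q_k=\eta_k$, and let $(z,y)$ be a point counted by $\mathcal N_f(\delta,Q_k)$. Then $z,y\in Z_k$, and by compactness there is $x\in[0,1]$ with $|x-z|\le\eta_k$ and $|y-f(x)|\le\eta_k$. As $0,1\in Z_k$ and points of $Z_k$ are $16\eta_k$ apart, $z\in[0,1]$. On $[z-\eta_k,z+\eta_k]$ the terms of $F$ with $j_k\le j<j_{k+1}$ are constant. The terms with $j<j_k$ have total Lipschitz constant at most $\frac43L^{(1-\gamma)j_k}/(L^{1-\gamma}-1)\le L^{j_k}$, so their sum varies by at most $2L^{j_k}\eta_k$. The sum of the terms with $j\ge j_{k+1}$ lies in $[0,\frac12\cdot\frac{16}{15}L^{-\gamma j_{k+1}}]\subset[0,\eta_k]$. For given $z$, the ordinate $y$ therefore lies in an interval of length at most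
\[
2L^{j_k}\eta_k+\eta_k+2\eta_k\le5L^{j_k}\eta_k=\frac{5L^{j_k}}{Q_k^2\log Q_k}<Q_k^{-2},
\]
which contains at most one point of $Z_k$. Hence $\mathcal N_f(\delta,Q_k)\le\#(Z_k\cap[0,1])\le1+\sum_{q\le Q_k}q\le2Q_k^2$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:optimal}}

Let $\gamma\ge\frac12$, so that $\alpha^*(\gamma)=(1-\gamma)/\gamma$. Take $f$ from Proposition~\ref{prop:many}, let $\alpha>\alpha^*(\gamma)$ and $\delta(Q)=Q^{-\alpha}$. Then $(\delta/Q)^\gamma Q^3=Q^{3-\gamma-\gamma\alpha}$ with $3-\gamma-\gamma\alpha<2$, while $\mathcal N_f(\delta,Q)\ge cQ^2$ for infinitely many $Q$. The upper bound in \eqref{eq:conj} fails.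

Let $\gamma<\frac12$, so that $\alpha^*(\gamma)=1$. Take $f$ from Proposition~\ref{prop:few} and $\delta(Q)=1/(Q\log Q)$ for $Q\ge2$. Then $\delta(Q)/Q\to0$, and $\delta(Q)\gg Q^{-\alpha}$ for every $\alpha>1$. Since $(\delta/Q)^\gamma Q^3=Q^{3-2\gamma}(\log Q)^{-\gamma}$,
\[
\frac{\mathcal N_f(\delta(Q_k),Q_k)}{(\delta(Q_k)/Q_k)^\gamma Q_k^3}\le2\,Q_k^{-(1-2\gamma)}(\log Q_k)^\gamma\longrightarrow0 ,
\]
because $1-2\gamma>0$. The lower bound in \eqref{eq:conj} fails. \qed

\begin{thebibliography}{1}

\bibitem{APZ}
Faustin Adiceam, Volodymyr Pavlenkov and Evgeniy Zorin, \emph{Rational Points and Brownian Motion}, arXiv:2608.21632 (2026).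

\end{thebibliography}
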